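# A positive harmonic function can beat the Euclidean gradient bound when $Rc\ge 0$ and $n\ge 4$

## 1. The guess "yes", and four tests it passes

Let $M^n$ be a complete Riemannian manifold with non-negative Ricci curvature, $Rc\ge0$. Let $B_s(p)$ be the open geodesic ball of radius $s$ around $p$, and let $u$ be a positive harmonic function on $B_1(p)$. How large can $|\nabla u|/u$ be on the smaller ball $B_s(p)$, $0\le s<1$? Put
$$F=F(s)=\frac{n-1}{1-s}+\frac1{1+s}. \tag{1}$$
The question, from Guoyi Xu, "The growth rate of harmonic functions", arXiv:1912.02627 (2019), is this. For $n\ge3$, $Rc\ge 0$, every $p$, every positive harmonic $u$ on $B_1(p)$ and every $s\in[0,1)$, do we have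
$$\sup_{B_s(p)}\frac{|\nabla u|}{u}\le F(s)\ ? \tag{2}$$
For $s=0$ the supremum is read as the value at $p$, so that (2) says $\frac{|\nabla u|}u(p)\le n$.

The answer one would first guess is yes. The number $F(s)$ is the sharp constant of Euclidean space, and under $Rc\ge0$ one often sees Euclidean space as the extreme case. Here are four tests.

**Test 1: Euclidean space.** Let $D$ be the open unit ball, $S=\partial D$ with area element $dA$ and total area $|S|$. The Poisson kernel is
$$P(x,\theta)=\frac{1-|x|^2}{|S|\,|x-\theta|^n},\qquad x\in D,\ \theta\in S,$$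
and a harmonic function with continuous boundary values $b$ is $\int_S P(x,\theta)b(\theta)\,dA$. Let $|x|=s$ and $e=|x-\theta|$. From $\nabla_x\log P=-\frac{2x}{1-s^2}-\frac{n(x-\theta)}{e^2}$ and $2x\cdot(x-\theta)=e^2-1+s^2$ we get
$$|\nabla_x\log P|^2=\frac{4s^2}{(1-s^2)^2}+\frac{2n}{1-s^2}+\frac{n(n-2)}{e^2}.$$
This is largest when $e$ is smallest, that is, $e=1-s$ and $\theta=x/|x|$ (any $\theta$ if $s=0$). There $\nabla_x \log P$ has length
$$\frac n{1-s}-\frac{2s}{1-s^2}=\frac n{1-s}-\Big(\frac1{1-s}-\frac1{1+s}\Big)=F(s).$$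
So $|\nabla_xP|\le F(|x|)P$. If $u>0$ is harmonic on $D$ and $|x|<R<1$, then $u(x)=\int_SP(x/R,\theta)u(R\theta)\,dA$. Hence $|\nabla u(x)|\le R^{-1}F(|x|/R)u(x)$, and $R\to1$ gives $|\nabla u|(x)\le F(|x|)u(x)$. Since $F'(s)=\frac{n-1}{(1-s)^2}-\frac1{(1+s)^2}\geq 0$, (2) holds in $\mathbb R^n$. The kernel with pole at the boundary point nearest to $x$ gives equality at $x$.

**Test 2: flat manifolds.** If $\pi:\mathbb R^n\to M$ is a Riemannian covering and $\pi(\tilde p)=p$, then $u\circ\pi$ is positive and harmonic on $B_1(\tilde p)$. Every point of $B_s(p)$ is the image of a point of $B_s(\tilde p)$: lift a minimizing geodesic. So Test 1 gives (2) on $M$.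

**Test 3: dimension two.** For $n=2$ the inequality is a known result, quoted together with the question: if $M^2$ is complete with $Rc\ge0$ and $u:B_1(p)\to\mathbb R^+$ is harmonic, then $\sup_{B_s(p)}\frac{|\nabla u|}u\le\frac1{1-s}+\frac1{1+s}$ for all $s\in[0,1)$.

**Test 4: metrics with rotational symmetry about $p$, at $s=0$.** Let $g=dr^2+f(r)^2g_{S^{n-1}}$ be a smooth metric on $\mathbb R^n$, with $p$ the origin, $f>0$ for $r>0$, $f(0)=0$, $f'(0)=1$. Since $Rc(\partial_r,\partial_r)=-(n-1)f''/f\ge0$, we have $f''\le0$, so $f'\le1$, $f\le r$, and $ff'\le r$. Suppose $k=\partial_\xi u(p)>0$ for a unit vector $\xi$, and put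
$$c(r)=\int_{S^{n-1}}u(r,\omega)\langle\omega,\xi\rangle\,d\omega,\qquad \bar u(r)=\int_{S^{n-1}}u(r,\omega)\,d\omega .$$
The harmonic equation is $u_{rr}+(n-1)\frac{f'}fu_r+f^{-2}\Delta_{S^{n-1}}u=0$. It gives $(f^{n-1}\bar u')'=0$, so $\bar u\equiv|S|u(p)$. It also gives
$$c''+(n-1)\frac{f'}fc'-(n-1)\frac c{f^2}=0,$$
because $\langle\omega,\xi\rangle$ is an eigenfunction of $-\Delta_{S^{n-1}}$ with eigenvalue $n-1$. Near $0$, $c(r)=\frac{|S|}nkr+O(r^2)$. With $Q=f^{n-1}(rc'-c)$ one computes
$$Q'=(n-1)f^{n-3}\,c\,(r-ff'),$$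
which is $\ge0$ as long as $c>0$. Since $Q(0)=0$, $c/r$ is non-decreasing. So $c$ stays positive and $c(r)\ge\frac{|S|}nkr$ on $(0,1)$. But $c(r)\le\bar u(r)=|S|u(p)$. Letting $r\to1$ gives $k\le n\,u(p)$, which is (2) at $s=0$.

In all four tests the guess survives. It is nevertheless wrong.

**Theorem 1.** Let $n\ge4$ and $s\in[0,1)$. There are a complete smooth metric $g$ on $\mathbb R^n$ with $Rc\ge0$, a point $p$, a point $x$ with $d(p,x)=s$ ($x=p$ if $s=0$), and a positive harmonic function $u$ on a neighborhood of $\overline{B_1(p)}$ with $\frac{|\nabla u|}u(x)>F(s)$. Consequently $\sup_{B_s(p)}\frac{|\nabla u|}u>F(s)$ (value at $p$ if $s=0$). For any $m$, $g$ can be chosen arbitrarily $C^m$-close to the flat metric on compact sets.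

Here "$C^m$-close on compact sets" means: given a compact set and a number $\delta>0$, the components of the two metrics and their derivatives up to order $m$ differ by less than $\delta$ on that set. So inequality (2), asserted for all $n\ge3$, is false. It fails in every dimension $n\ge4$ and for every $s$. The case $n=3$ taken alone is not decided by the argument; see Section 10.

## 2. The Euclidean inequality holds with a degenerate zero

In Euclidean space (2) is an equality for one kernel. So if (2) were true, then along any curve of metrics $g_\varepsilon$ with $Rc\ge0$ and $g_0$ flat, the first variation of this equality case would have to have the right sign. The plan is to compute this first variation and find a curve for which the sign is wrong.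

**Notation.** Put $N=n-2$. Write $\mathbb R^n=\mathbb R_t\times\mathbb R^{n-1}$; $\rho$ is the distance to the $t$-axis, $g_0$ the Euclidean metric, $S^N$ the unit sphere of $\mathbb R^{n-1}$ with area $|S^N|$. In cylindrical coordinates $g_0=dt^2+d\rho^2+\rho^2g_{S^N}$. Let
$$p=0,\qquad x=(s,0),\qquad y=(1,0),$$
$R=|z|$, and let $\alpha\in[0,\pi]$ be the angle of $z$ with the positive $t$-axis. For $\theta\in S$ put
$$r=|\theta-y|=2\sin\tfrac\alpha2,\qquad e=|\theta-x|,\qquad e^2=(1-s)^2+2s(1-\cos\alpha).$$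
For axially symmetric integrands on $S$, $dA=|S^N|\sin^N\!\alpha\,d\alpha$.

**Definition (Green function).** $G(x,\cdot)$ is the Euclidean Dirichlet Green function of $D$: $-\Delta G(x,\cdot)=\delta_x$ and $G(x,\cdot)=0$ on $S$. Explicitly
$$G(x,z)=\frac1{(n-2)|S|}\Big(|x-z|^{2-n}-(1-2x\cdot z+|x|^2|z|^2)^{(2-n)/2}\Big),\qquad P(x,\theta)=-\partial_\nu G(x,\theta),$$
with $\nu$ the outer normal in the variable $z$.

The quantity of interest is the linear functional $L(v)=\partial_tv(x)-F\,v(x)$; a positive harmonic $v$ with $L(v)>0$ violates the bound at $x$. Set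
$$W(z)=\partial_{x_t}G(x,z)-F\,G(x,z),\qquad U(z)=\frac{1-|z|^2}{|z-y|^n}=|S|\,P(z,y).$$
$W$ is axially symmetric, harmonic and smooth on $\bar D\setminus\{x\}$ (even on a neighborhood of $\bar D$, minus $x$), and zero on $S$.

**Step 2.1: the normal derivative of $W$.** *This shows where Euclidean space has no room to spare.* On $S$, $\partial_\nu W=FP-\partial_{x_t}P$. We have $\partial_{x_t}\log P=-\frac{2s}{1-s^2}+\frac{n(\cos\alpha-s)}{e^2}$ and $F+\frac{2s}{1-s^2}=\frac n{1-s}$, so
$$\partial_\nu W=nP\Big[\frac1{1-s}-\frac{\cos\alpha-s}{e^2}\Big].$$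
Since $e^2=1+s^2-2s\cos\alpha$, we have $e^2-(1-s)(\cos\alpha-s)=(1+s)(1-\cos\alpha)=(1+s)\frac{r^2}2$. With $P=\frac{1-s^2}{|S|e^n}$,
$$\partial_\nu W=\frac{n(1+s)^2}{2|S|}\,r^2e^{-n-2}\ \ge0\qquad\text{on }S. \tag{3}$$
If $v$ is harmonic with smooth boundary values $b$, then $L(v)=\int_S(\partial_{x_t}P-FP)\,b\,dA=-\int_Sb\,\partial_\nu W\,dA$. So $b\ge0$ gives $L(v)\le0$ again. But the weight $\partial_\nu W$ vanishes at $y$. In terms of $U=|S|P(\cdot,y)$, this says
$$\partial_tU(x)=F\,U(x). \tag{4}$$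
If after a perturbation the weight becomes negative at $y$, then boundary data concentrated near $y$ violate the bound.

*Example.* For $s=0$: $|S|W=t(R^{-n}-1)-\frac n{n-2}(R^{2-n}-1)$. Its radial derivative at $R=1$ is $-n\cos\alpha+n=\frac n2r^2$, in agreement with (3).

**Step 2.2: $W$ vanishes to second order at $y$.** *This is used three times below.*
$$\nabla W(y)=0,\qquad\nabla^2W(y)=0. \tag{5}$$
Indeed $W=0$ on $S$, so $\nabla W=(\partial_\nu W)\nu$ there, with $\partial_\nu W=O(r^2)$. Hence $\nabla W(y)=0$. Differentiating along a tangent vector $v$ of $S$ at $y$ gives $\nabla^2W(v,\cdot)=0$. Finally $\Delta W(y)=0$ forces $\nabla^2W(\nu,\nu)=0$.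

## 3. Stretching the axis, and paying for it in the slices

We want a change of metric that lengthens the segment from $x$ to $y$. The natural first attempt is $g=V^2dt^2+g_{\mathbb R^{n-1}}$ with $V\ge1$ larger near the axis. To see what happens we need the Ricci curvature of such metrics.

**Lemma 2.** Let $g=V^2dt^2+\hat g$, where the metric $\hat g$ on the slices $\{t=\text{const}\}$ does not depend on $t$ ($V$ may depend on $t$). With $e_0=V^{-1}\partial_t$, $Y,Z$ tangent to the slices, and hats denoting slice quantities,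
$$Rc(e_0,e_0)=-\frac{\hat\Delta V}V,\qquad Rc(e_0,Y)=0,\qquad Rc(Y,Z)=\widehat{Rc}(Y,Z)-\frac{\hat\nabla^2V(Y,Z)}V. \tag{6}$$

*Proof.* Since $\partial_t\hat g=0$, the slices are totally geodesic. Take $Y$ tangent to the slices and $t$-independent. Then $\nabla_Ye_0=0$, because $\langle\nabla_Ye_0,e_0\rangle=0$ and $\langle\nabla_Ye_0,Z\rangle=-\langle e_0,\nabla_YZ\rangle=0$. Also $[Y,e_0]=Y(V^{-1})\partial_t=-Y(\log V)e_0$, so $\nabla_{e_0}Y=Y(\log V)e_0$. Hence $\langle\nabla_{e_0}e_0,Y\rangle=-\langle e_0,\nabla_{e_0}Y\rangle=-Y(\log V)$, that is, $\nabla_{e_0}e_0=-\hat\nabla\log V$. Therefore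
$$R(Y,e_0)e_0=\nabla_Y\nabla_{e_0}e_0-\nabla_{e_0}\nabla_Ye_0-\nabla_{[Y,e_0]}e_0=-\hat\nabla_Y\hat\nabla\log V-Y(\log V)\hat\nabla\log V=-V^{-1}\hat\nabla_Y\hat\nabla V .$$
Tracing over $Y$ gives the first formula. For the third, the trace over slice directions gives $\widehat{Rc}(Y,Z)$ by the Gauss equation, and the direction $e_0$ contributes $\langle R(Y,e_0)e_0,Z\rangle$. For the second, Codazzi says that $R(E,Y)E$ is tangent to the slice for tangent $E,Y$. So $Rc(Y,e_0)=-\sum_i\langle R(E_i,Y)E_i,e_0\rangle=0$. $\square$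

**Where stretching alone stops.** If the slices are flat, (6) gives $Rc(Y,Y)=-\hat\nabla^2V(Y,Y)/V$. So $Rc\ge0$ forces $V(t,\cdot)$ to be a positive concave function on all of $\mathbb R^{n-1}$. Along every line, a concave function bounded below is constant. So $V=V(t)$, the metric is flat, and Test 2 applies if it is complete. The radial second derivative $V''>0$, which any stretching localized near the axis must have, needs to be compensated by curvature of the slices.

**The paired deformation.** The condition $Rc(e_0,e_0)\ge0$ asks $V$ to be superharmonic on slices. A natural choice is $V=1+\varepsilon\kappa(t)b(\rho)$ with $b$ a regularized fundamental solution, $b\sim\rho^{1-N}$ up to a factor. Its positive radial second derivative will be paid for by the term $-N\phi''/\phi$ of a slice metric $d\rho^2+\phi^2g_{S^N}$. This dictates the equation for $\phi$ below.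

From now on $n\ge4$, that is, $N\ge2$. Fix $\kappa\in C_c^\infty((s,1))$ with $0\le\kappa\le1$, and $\mu\in(0,\frac14)$. Let $B(\rho)=B_*(\rho/\mu)$ with $B_*$ a fixed smooth non-decreasing function, $B_*=0$ on $[0,1]$, $B_*=1$ on $[2,\infty)$. For small $\varepsilon\ge0$ let
$$\phi_\varepsilon''=-\varepsilon B\phi_\varepsilon^{-N},\qquad\phi_\varepsilon=\rho\ \text{ on }[0,\mu], \tag{7}$$
$$b_\varepsilon(\rho)=\int_\rho^\infty B\phi_\varepsilon^{-N}\,d\sigma,\qquad V_\varepsilon=1+\varepsilon\kappa(t)b_\varepsilon(\rho),\qquad g_\varepsilon=V_\varepsilon^2dt^2+d\rho^2+\phi_\varepsilon^2g_{S^N}. \tag{8}$$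

**Step 3.1: the metrics exist, are smooth and complete.** As long as $\phi_\varepsilon'\ge\frac12$ on $[0,\rho]$ we have $\phi_\varepsilon\ge\rho/2$, hence
$$\phi_\varepsilon'(\rho)\ge1-\varepsilon2^N\int_\mu^\infty\sigma^{-N}d\sigma=1-\frac{\varepsilon2^N\mu^{1-N}}{N-1}>\frac12$$
for small $\varepsilon$; here $N\ge2$ is used. By continuation the solution is global, with $\frac12\le\phi_\varepsilon'\le1$, $\phi_\varepsilon''\le0$ and $\phi_\varepsilon\ge\rho/2$. The integral $b_\varepsilon$ converges since $N\ge2$. For $\rho\le\mu$, $b_\varepsilon$ is constant and $\phi_\varepsilon=\rho$, so $g_\varepsilon$ is smooth across the axis. Since $V_\varepsilon\ge1$ and $\phi_\varepsilon\ge\rho/2$, we have $g_\varepsilon\ge\frac14g_0$. So $g_\varepsilon$-bounded closed sets are compact, and $g_\varepsilon$ is complete.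

**Step 3.2: $Rc(g_\varepsilon)\ge0$.** Drop subscripts and write $'=\partial_\rho$. For $\hat g=d\rho^2+\phi^2g_{S^N}$ recall that $\widehat{Rc}$ is diagonal, with value $-N\frac{\phi''}\phi$ on $\partial_\rho$ and $-\frac{\phi''}\phi+(N-1)\frac{1-\phi'^2}{\phi^2}$ on unit vectors tangent to $S^N$. Also, $\hat\nabla^2V$ is diagonal with values $V''$ and $\frac{\phi'}\phi V'$. We have $V'=-\varepsilon\kappa B\phi^{-N}\le0$. By (6) the mixed terms vanish, and there are three things to check.

- $\hat\Delta V=\phi^{-N}(\phi^NV')'=-\varepsilon\kappa B'\phi^{-N}\le0$, so $Rc(e_0,e_0)\ge0$.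
- $V''=-\varepsilon\kappa B'\phi^{-N}+\varepsilon\kappa NB\phi^{-N-1}\phi'\le\varepsilon NB\phi^{-N-1}$, as $0\le\kappa\le 1$, $0\le\phi'\le1$, $B'\ge0$. Since $V\ge1$, $\frac{V''}V\le\varepsilon NB\phi^{-N-1}=-N\frac{\phi''}\phi$ by (7). So $Rc(\partial_\rho,\partial_\rho)=-N\frac{\phi''}\phi-\frac{V''}V\ge0$.
- On unit vectors tangent to $S^N$: $-\frac{\phi''}\phi+(N-1)\frac{1-\phi'^2}{\phi^2}-\frac{\phi'}\phi\frac{V'}V\ge0$, each term being $\ge0$.

**Step 3.3: $d(p,x)=s$.** Since $V\ge1$, the function $t$ is 1-Lipschitz for $g_\varepsilon$. On the axis $V=1$ for $0\le t\le s$, since $\kappa=0$ there. So $d(p,(t,0))=t$ for $0\le t\le s$.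

**Step 3.4: first-order expansion.** *We need $g_\varepsilon$ to first order in $\varepsilon$.* On a compact $\rho$-interval $\phi_\varepsilon$ is smooth in $(\rho,\varepsilon)$ by smooth dependence of ODE solutions on parameters. Differentiating (7) at $\varepsilon=0$ gives $\phi_\varepsilon=\rho+\varepsilon a+o(\varepsilon)$ with $a''=-B\rho^{-N}$, $a=0$ on $[0,\mu]$. Also $b_\varepsilon(\rho)=b_\varepsilon(0)-\int_0^\rho B\phi_\varepsilon^{-N}d\sigma$, and $b_\varepsilon(0)\to b_0(0)$ by dominated convergence, since $\phi_\varepsilon^{-N}\le2^N\sigma^{-N}$. Hence on compact sets, in every $C^m$, $g_\varepsilon=g_0+\varepsilon h+o(\varepsilon)$ with $h=h_V+h_F$,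
$$h_V=2\kappa(t)\beta(\rho)\,dt^2,\quad h_F=2\rho\,a(\rho)\,g_{S^N},\quad\beta=\int_\rho^\infty B\sigma^{-N}d\sigma,\quad a=-\int_0^\rho(\rho-\sigma)B\sigma^{-N}d\sigma. \tag{9}$$
On $\{t<\min\operatorname{supp}\kappa,\ \rho<\mu\}$, a neighborhood of $p$ and $x$, $g_\varepsilon=g_0$ exactly. (If $\kappa\equiv0$, read $\min\operatorname{supp}\kappa$ as any number in $(s,1)$.)

## 4. The new unit ball, pulled back to the old one

The function we build must be defined on the $g_\varepsilon$-ball $\overline{B_1(p)}$, so we must locate that ball to order $\varepsilon$. Since $h_F(\partial_R,\cdot)=0$ and $\partial_R=\cos\alpha\,\partial_t+\sin\alpha\,\partial_\rho$, put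
$$w(z)=\frac12\int_0^{|z|}h(\partial_R,\partial_R)\,dR\ \text{ along the ray to }z,\qquad\Psi=w|_S=\cos^2\!\alpha\int_0^1\kappa(R\cos\alpha)\,\beta(R\sin\alpha)\,dR .$$
The function $w$ is smooth (it is zero near $0$), $\ge0$, and non-decreasing along rays. $\Psi\ge0$ is smooth on $S$. As a model of what $w$ measures: for $h=2c\,g_0$ with a constant $c$ one gets $w=c|z|$, and the unit ball of $(1+2c\varepsilon)g_0$ is $|z|<(1+2c\varepsilon)^{-1/2}=1-\varepsilon c+O(\varepsilon^2)$. So $\Psi$ tells how far the unit sphere moves inward. For fixed $\tau>0$ let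
$$\Omega_\varepsilon=\{R\omega:\ \omega\in S,\ 0\le R<1+\varepsilon(\tau-\Psi(\omega))\}.$$

**Step 4.1: $\overline{B_1(p)}\subset\Omega_\varepsilon$ for all small $\varepsilon>0$.** *The margin $\tau$ absorbs the errors $o(\varepsilon)$.* Let $d_\varepsilon=|z|+\varepsilon w$. To first order the inverse metric is $g_0^{-1}-\varepsilon h$ (indices raised), so on $0<|z|\le2$
$$|d(d_\varepsilon)|^2_{g_\varepsilon}=1-\varepsilon h(\partial_R,\partial_R)+2\varepsilon\,\partial_Rw+o(\varepsilon)=1+o(\varepsilon)$$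
uniformly; near $0$ it equals $1$, since there $g_\varepsilon=g_0$ and $w=0$. So along a curve from $p$ of $g_\varepsilon$-length $\le1$, as long as it stays in $|z|\le2$, we have $|z|\le d_\varepsilon\le1+o(\varepsilon)$. Hence for small $\varepsilon$ it never leaves $|z|\le2$. By completeness every point of $\overline{B_1(p)}$ is the endpoint of such a curve. Now let $z=|z|\omega\notin\Omega_\varepsilon$ with $|z|\le2$, and put $R_0=1+\varepsilon(\tau-\Psi(\omega))\le|z|$. Since $d_\varepsilon$ increases along rays,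
$$d_\varepsilon(z)\ge R_0+\varepsilon w(R_0\omega)\ge1+\varepsilon(\tau-\Psi(\omega))+\varepsilon(\Psi(\omega)-O(\varepsilon))=1+\varepsilon\tau-O(\varepsilon^2),$$
which exceeds $1+o(\varepsilon)$ for small $\varepsilon$. So $z\notin\overline{B_1(p)}$. $\square$

**Step 4.2: a fixed domain.** *Perturbation theory is easier on a fixed ball.* Let $\chi$ be a smooth cutoff, $\chi=1$ near $1$, $\chi=0$ on $[0,s']$ with some $s'\in(s,1)$. Put
$$X=(\tau-\Psi(z/|z|))\,\chi(|z|)\,z,\qquad\Theta_\varepsilon=\mathrm{id}+\varepsilon X .$$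
On each ray $\Theta_\varepsilon$ is $R\mapsto R+\varepsilon(\tau-\Psi)\chi(R)R$, which for small $\varepsilon$ is increasing and sends $1$ to $1+\varepsilon(\tau-\Psi)$. So $\Theta_\varepsilon:\bar D\to\bar\Omega_\varepsilon$ is a diffeomorphism, equal to the identity for $|z|\le s'$. Set
$$\hat g_\varepsilon=\Theta_\varepsilon^*g_\varepsilon=g_0+\varepsilon\hat h+o(\varepsilon)\ \text{ in every }C^m(\bar D),\qquad\hat h=h_V+h_F+L_Xg_0, \tag{10}$$
where $L_X$ is the Lie derivative. Write $\Delta_\varepsilon=\Delta_{\hat g_\varepsilon}$. Near $x$, $\hat g_\varepsilon=g_0$.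

**Step 4.3: what remains to be found.** Suppose that for small $\varepsilon>0$ there is a positive $\Delta_\varepsilon$-harmonic $u_\varepsilon$ on $D$ with
$$L(u_\varepsilon)=\partial_tu_\varepsilon(x)-F\,u_\varepsilon(x)>0. \tag{11}$$
Then $u=u_\varepsilon\circ\Theta_\varepsilon^{-1}$ is positive and $g_\varepsilon$-harmonic on $\Omega_\varepsilon\supset\overline{B_1(p)}$. Near $x$, $\Theta_\varepsilon=\mathrm{id}$ and $g_\varepsilon=g_0$, so $\frac{|\nabla u|}u(x)\ge\frac{\partial_tu}u(x)>F(s)$. By Section 3, $g_\varepsilon$ is complete with $Rc\ge0$, $d(p,x)=s$, and $g_\varepsilon\to g_0$ in $C^m$ on compact sets. For $s>0$, $x=\lim_{t\uparrow s}(t,0)$ with $(t,0)\in B_s(p)$ by Step 3.3, so continuity gives the statement on the supremum. Thus (11) proves Theorem 1.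

## 5. The sign of one integral decides

**Lemma 3.** If $\psi\in C^{2,\gamma}(\bar D)$ for some $\gamma\in(0,1)$ and $\psi=0$ on $S$, then
$$\int_DU\,\Delta\psi\,dz=|S|\,\partial_\nu\psi(y). \tag{12}$$

*Proof.* If $v$ is harmonic with smooth boundary values $b$, Green's formula gives $\int_Dv\,\Delta\psi=\int_Sb\,\partial_\nu\psi\,dA$. By Fubini the left side is $\int_Sb(\theta)\big[\int_DP(z,\theta)\Delta\psi(z)\,dz\big]dA$. The bracket is continuous in $\theta$. To see this, write $\theta=Qy$ with a rotation $Q$; it becomes $\int_DP(z,y)\Delta\psi(Qz)\,dz$, and dominated convergence applies since $P(z,y)\le\frac2{|S|}|z-y|^{1-n}$ is integrable. Let $b$ run through bumps of mass $1$ concentrating at $y$. $\square$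

*Example.* For $\psi=|z|^2-1$ the left side is $2n\int_DU=2n|D|\,U(0)=2|S|$ by the mean value property, and the right side is $2|S|$.

**Definition (linearized Laplacian).** For a symmetric 2-tensor $k$, $\Delta'_kW$ is the derivative at $\varepsilon=0$ of $\Delta_{g_0+\varepsilon k}W$. Expanding $\Delta_gW=|g|^{-1/2}\partial_i(|g|^{1/2}g^{ij}\partial_jW)$ with $|g|^{1/2}=1+\frac\varepsilon2\mathrm{tr}\,k+o(\varepsilon)$ and $g^{ij}=\delta_{ij}-\varepsilon k_{ij}+o(\varepsilon)$ gives
$$\Delta'_kW=-\mathrm{div}(k(\nabla W))+\tfrac12\langle\nabla\,\mathrm{tr}\,k,\nabla W\rangle. \tag{13}$$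
*Example.* For $k=2c\,g_0$ with $c$ constant this is $-2c\,\Delta W$, as it must be, since $\Delta_{(1+2c\varepsilon)g_0}=(1+2c\varepsilon)^{-1}\Delta$.

**Proposition 4.** Put $f'=\Delta'_{\hat h}W$ (zero near $x$) and $I=\int_DU\,f'\,dz$. If $I>0$, then for all small $\varepsilon>0$ there is a positive $\Delta_\varepsilon$-harmonic function $u_\varepsilon$ on $D$ satisfying (11).

**Step 5.1: correct $W$ to a $\Delta_\varepsilon$-harmonic function.** Let $f_\varepsilon=\Delta_\varepsilon W$ on $\bar D\setminus\{x\}$. It vanishes near $x$, where $\Delta_\varepsilon=\Delta$, and is extended by $0$. By (10), $f_\varepsilon=\varepsilon f'+o(\varepsilon)$ in $C^1(\bar D)$. Solve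
$$\Delta_\varepsilon\omega_\varepsilon=-f_\varepsilon,\quad\omega_\varepsilon|_S=0,\qquad\qquad\Delta\omega'=-f',\quad\omega'|_S=0 .$$
For small $\varepsilon$, $\Delta_\varepsilon|z|^2\ge n$. So if $M=\sup|f_\varepsilon|$, the maximum principle applied to $\pm\omega_\varepsilon+\frac Mn|z|^2$ gives $|\omega_\varepsilon|\le\frac Mn$. The coefficients of $\Delta_\varepsilon$ converge in $C^m(\bar D)$, so the Schauder estimate up to the boundary has a constant uniform in $\varepsilon$, and $\|\omega_\varepsilon/\varepsilon\|_{C^{2,\gamma}}\le C$. Then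
$$\Delta\Big(\frac{\omega_\varepsilon}\varepsilon-\omega'\Big)=(\Delta-\Delta_\varepsilon)\frac{\omega_\varepsilon}\varepsilon-\Big(\frac{f_\varepsilon}\varepsilon-f'\Big)\to0\quad\text{in }C^\gamma(\bar D),$$
so $\omega_\varepsilon/\varepsilon\to\omega'$ in $C^{2,\gamma}(\bar D)$. Put $W_\varepsilon=W+\omega_\varepsilon$. It is $\Delta_\varepsilon$-harmonic off $x$ and zero on $S$. Near $x$ it differs from $W$ by the smooth Euclidean-harmonic function $\omega_\varepsilon$.

**Step 5.2: $L$ as a boundary integral.** *This extends the formula of Step 2.1 to $\varepsilon>0$.* Let $u_\varepsilon$ be $\Delta_\varepsilon$-harmonic with smooth boundary values $b$. Green's formula for $\hat g_\varepsilon$ on $D\setminus B_\delta$, with $B_\delta=B_\delta(x)$ a small Euclidean ball on whose neighborhood $\hat g_\varepsilon=g_0$, gives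
$$\int_Sb\,\partial_{\nu_\varepsilon}W_\varepsilon\,dA_\varepsilon=\int_{\partial B_\delta}(u_\varepsilon\partial_\nu W_\varepsilon-W_\varepsilon\partial_\nu u_\varepsilon)\,dA .$$
Let $\Gamma(x',\cdot)$ be the Newtonian kernel, $-\Delta\Gamma=\delta_{x'}$. For $x'\in B_\delta$, $\int_{\partial B_\delta}(u_\varepsilon\partial_\nu\Gamma-\Gamma\partial_\nu u_\varepsilon)=-u_\varepsilon(x')$. Near $x$, $W_\varepsilon=(\partial_{x'_t}-F)\Gamma(x',\cdot)|_{x'=x}$ plus a smooth harmonic function, and the latter contributes $0$ by Green's formula in $B_\delta$. So the right side is $-(\partial_t-F)u_\varepsilon(x)$: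
$$L(u_\varepsilon)=-\int_Sb\,\partial_{\nu_\varepsilon}W_\varepsilon\,dA_\varepsilon. \tag{14}$$

**Step 5.3: the weight at $y$.** Since $\nabla W(y)=0$ by (5), only $\omega_\varepsilon$ contributes at $y$. As $\nu_\varepsilon\to\nu$, Lemma 3 applied to $\omega'$ gives
$$-\partial_{\nu_\varepsilon}W_\varepsilon(y)=-\varepsilon\,\partial_\nu\omega'(y)+o(\varepsilon)=-\frac\varepsilon{|S|}\int_DU\Delta\omega'\,dz+o(\varepsilon)=\frac\varepsilon{|S|}I+o(\varepsilon).$$
If $I>0$, then for small $\varepsilon>0$ the continuous function $-\partial_{\nu_\varepsilon}W_\varepsilon$ is positive near $y$. Let $b$ be a large multiple of a non-negative bump supported there plus a small positive constant. Then $b>0$, so $u_\varepsilon>0$ by the maximum principle, and $L(u_\varepsilon)>0$ by (14). This proves Proposition 4. $\square$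

It remains to choose $\kappa,\mu,\tau$ with $I>0$. Formula (13) is linear in $k$, and $h_V$, $h_F$, $L_Xg_0$ each vanish near $x$. So $I=I_X+I_V+I_F$, the contributions of $L_Xg_0,h_V,h_F$ to $\hat h$. Put
$$\mathfrak m=2r^{-n}\partial_\nu W=\frac{n(1+s)^2}{|S|}\,r^{2-n}e^{-n-2},\qquad c_0=\frac{n(1+s)^2|S^N|}{|S|},\qquad\Lambda=\Lambda_\mu=\int_0^1B\sigma^{1-N}d\sigma .$$
The function $\mathfrak m$ lies in $L^1(S)$, since $\dim S=n-1$, and it does not depend on $\kappa,\mu,\tau$. Since $N\ge2$,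
$$\Lambda_\mu\ge\int_{2\mu}^1\sigma^{1-N}d\sigma\to\infty\qquad(\mu\to0).$$
We will see that $I_X$ gains a multiple of $\Lambda_\mu$, that $I_V$ stays bounded, and that $I_F$ costs a multiple of $\Lambda_\mu$.

## 6. The gain from the moved boundary

**Step 6.1: formula for $I_X$.** *The tensor $L_Xg_0$ is a coordinate change, so its contribution must live on $S$.* Differentiate $\Delta_{\Theta_\varepsilon^*g_0}(W\circ\Theta_\varepsilon)=(\Delta W)\circ\Theta_\varepsilon=0$ at $\varepsilon=0$ (recall that $W$ is harmonic on a neighborhood of $\bar D$, minus $x$, and $\Theta_\varepsilon=\mathrm{id}$ near $x$). This gives $\Delta'_{L_Xg_0}W=-\Delta(XW)$. Let $\tilde q=XW$, smooth on $\bar D$ and zero near $x$, let $q=\tilde q|_S=(\tau-\Psi)\partial_\nu W=O(r^2)$, and let $H$ be the harmonic extension of $q$. Lemma 3 applied to $\tilde q-H$ gives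
$$I_X=-\int_DU\Delta(\tilde q-H)\,dz=-|S|\,(\partial_\nu\tilde q-\partial_\nu H)(y).$$
Near $S$, $\tilde q=(\tau-\Psi)R\,\partial_RW$. So $\partial_\nu\tilde q(y)=(\tau-\Psi)(\partial_RW+\partial_R^2W)(y)=0$ by (5). For $H$, since $q(y)=0$,
$$\partial_\nu H(y)=-\lim_{\delta\to0}\delta^{-1}\int_SP((1-\delta)y,\theta)\,q\,dA .$$
Here $r\le\delta+|(1-\delta)y-\theta|$ and $\delta\le|(1-\delta)y-\theta|$, so $|(1-\delta)y-\theta|\ge r/2$. Since $1-(1-\delta)^2\le2\delta$, we get $\delta^{-1}P((1-\delta)y,\theta)\le Cr^{-n}$, and its limit is $\frac2{|S|}r^{-n}$. As $r^{-n}|q|\le Cr^{2-n}\in L^1(S)$, dominated convergence gives $\partial_\nu H(y)=-\frac2{|S|}\int_Sr^{-n}q\,dA$. Hence $I_X=|S|\,\partial_\nu H(y)=-2\int_Sr^{-n}(\tau-\Psi)\partial_\nu W\,dA$, that is,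
$$I_X=\int_S\mathfrak m\,(\Psi-\tau)\,dA. \tag{15}$$

**Step 6.2: lower bound for the gain.** Since $\sin\alpha/r=\cos\frac\alpha2$,
$$\int_S\mathfrak m\,\Psi\,dA=c_0\int_0^\pi\cos^N\!\tfrac\alpha2\;e^{-n-2}\,\Psi\,d\alpha .$$
Let $\operatorname{supp}\kappa\subset[q_0,q_1]\subset(s,1)$ and $\eta\in(0,1)$. At $\alpha=0$ we have $e=1-s$. So there is $\alpha_1\in(0,\frac\pi2)$ with
$$\cos^N\!\tfrac\alpha2\,\cos^2\!\alpha\;e^{-n-2}\ge(1-\eta)(1-s)^{-n-2}\qquad(0\le\alpha<\alpha_1).$$
Keep only these angles, insert the definition of $\Psi$, and substitute $q=R\cos\alpha$, $\rho=R\sin\alpha$, so that $dR\,d\alpha=dq\,d\rho/R$. Choose $\rho_1\in(0,1)$ with $\rho_1<q_0\tan\alpha_1$, $q_1^2+\rho_1^2<1$, and $(q^2+\rho_1^2)^{-1/2}\ge(1-\eta)/q$ for $q\ge q_0$. The first two conditions make $[q_0,q_1]\times(0,\rho_1)$ part of the domain of integration, and the third bounds $1/R$ below there. Hence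
$$\int_S\mathfrak m\,\Psi\,dA\ge c_0(1-\eta)^2(1-s)^{-n-2}\int\frac{\kappa(q)}q\,dq\int_0^{\rho_1}\beta\,d\rho. \tag{16}$$
Exchanging integrals,
$$\int_0^{\rho_1}\beta\,d\rho=\int_0^\infty B\sigma^{-N}\min(\sigma,\rho_1)\,d\sigma\ge\int_0^{\rho_1}B\sigma^{1-N}d\sigma\ge\Lambda_\mu-C, \tag{17}$$
with $C=\int_{\rho_1}^1\sigma^{1-N}d\sigma$ independent of $\mu$.

## 7. The stretched Laplacian contributes a bounded amount

**Step 7.1.** *We show that changing $dt^2$ inside $D$ is harmless as $\mu\to0$.* For $k=h_V=2\kappa\beta\,dt^2$, (13) reads $\Delta'_{h_V}W=-\partial_t(2\kappa\beta W_t)+\langle\nabla(\kappa\beta),\nabla W\rangle$. Multiply by $U$ and integrate by parts. There are no boundary terms, since $U=0$ on $S\setminus\{y\}$ and $\kappa=0$ near $x$ and $y$; and $\Delta W=0$ away from $x$. So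
$$I_V=\int_D\kappa\beta\,(2U_tW_t-\langle\nabla U,\nabla W\rangle)\,dz .$$
On $D\cap\{t\in\operatorname{supp}\kappa\}$ the gradients of $U$ and $W$ are bounded, because this set has positive distance from $x$ and $y$. Since $\beta\le\int_\rho^\infty\sigma^{-N}d\sigma=\rho^{1-N}/(N-1)$ and the volume element is $\rho^N\,dt\,d\rho\,d\omega$,
$$|I_V|\le C_\kappa\int_0^1\beta\rho^N\,d\rho\le C'_\kappa,\qquad\text{independent of }\mu. \tag{18}$$

## 8. The curved slices: a cost of the same order as the gain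

**Step 8.1: $I_F$ as an average.** Put $\zeta=a/\rho$, so $h_F=2\zeta\,\rho^2g_{S^N}$. As $W$ is axially symmetric, $h_F(\nabla W)=0$, and $\mathrm{tr}\,h_F=2N\zeta$. By (13), $\Delta'_{h_F}W=N\zeta_\rho W_\rho$. From (9), $\zeta=-\int_0^\rho(1-\frac\sigma\rho)B\sigma^{-N}d\sigma$, so
$$\zeta_\rho=-\rho^{-2}\int_0^\rho B\sigma^{1-N}d\sigma .$$
This vanishes for $\rho\le\mu$. On $D\cap\{\rho>\mu\}$, $U$ and $W_\rho$ are bounded, because $x$ and $y$ lie on the axis. So Fubini applies:
$$I_F=-\int_0^1B\sigma^{1-N}\,\mathcal E(\sigma)\,d\sigma,\qquad\mathcal E(\sigma)=N\int_{D_\sigma}UW_\rho\,\rho^{-2}\,dz,\qquad D_\sigma=D\cap\{\rho>\sigma\}. \tag{19}$$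
The measures $B\sigma^{1-N}d\sigma$ have total mass $\Lambda_\mu\to\infty$ and bounded mass on each $[c,1]$. So we need $\mathcal E(\sigma)$ as $\sigma\to0$.

**Step 8.2: $\mathcal E$ as a boundary integral.** Differentiating $W_{\rho\rho}+\frac N\rho W_\rho+W_{tt}=0$ in $\rho$ gives $\Delta(W_\rho)=NW_\rho/\rho^2$. Hence $\mathcal E(\sigma)=\int_{D_\sigma}U\Delta(W_\rho)\,dz$ with $\Delta U=0$. Apply Green's formula on $D_\sigma$, where everything is smooth up to the boundary. On $S$: $U=0$, $-\partial_\nu U=2r^{-n}$, and $W_\rho=\sin\alpha\,\partial_\nu W$. On $\{\rho=\sigma\}$ the outer normal is $-\partial_\rho$ and the area element is $\sigma^N\,dt\,d\omega$. So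
$$\mathcal E(\sigma)=\int_{S\cap\{\rho>\sigma\}}\mathfrak m\sin\alpha\,dA+T(\sigma),\qquad T(\sigma)=|S^N|\sigma^N\int_{|t|<\sqrt{1-\sigma^2}}(W_\rho U_\rho-UW_{\rho\rho})\big|_{\rho=\sigma}\,dt. \tag{20}$$

**Step 8.3: the claim $|T(\sigma)|\le C\sigma$ for small $\sigma$.** *This needs a cancellation at the pole $x$.* Throughout we use, for $j\ge2$,
$$\int_{\mathbb R}(\sigma^2+\lambda^2)^{-j/2}\,d\lambda=C_j\,\sigma^{1-j}. \tag{21}$$

*Away from $x$ and $y$* the integrand is bounded, and the contribution is $O(\sigma^N)$.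

*Near $y$*, with $r=|z-y|$: $U\le2r^{1-n}$ and $|\nabla U|\le Cr^{-n}$. By (5) and Taylor's formula $|\nabla W|\le Cr^2$ and $|W_{\rho\rho}|\le|\nabla^2W|\le Cr$. So the integrand is $O(r^{2-n})=O(r^{-N})$. By (21) the contribution is $O(\sigma^N\sigma^{1-N})=O(\sigma)$, as $N\ge2$.

*Near $x$*, put $\lambda=t-s$, $\ell=|z-x|=\sqrt{\lambda^2+\rho^2}$, and consider $|\lambda|\le T_0$ with $T_0$ small and fixed. From the formula for $G$ and a Taylor expansion of $U$, using (4),
$$|S|\,W=\lambda\ell^{-n}-\frac F{n-2}\,\ell^{2-n}+Q,\qquad\frac U{U(x)}=1+F\lambda+H_2+O(\ell^3),\qquad\frac{U_\rho}{U(x)}=\partial_\rho H_2+O(\ell^2),$$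
with $Q$ smooth. By axial symmetry the quadratic part $H_2$ is a combination of $\lambda^2$ and $\rho^2$. The integrand contains terms as large as $\ell^{-n-1}$. By (21) a term of size $\ell^{-j}$ contributes up to $\sigma^{N+1-j}$. So size $\ell^{2-n}$ is harmless, while sizes $\ell^{-n-1},\ell^{-n},\ell^{1-n}$ could contribute $\sigma^{-2},\sigma^{-1},\sigma^0$. Up to the factor $U(x)/|S|$, $W_\rho U_\rho-UW_{\rho\rho}$ is the sum of the following.

- Terms odd in $\lambda$, which integrate to $0$ over $[-T_0,T_0]$: $-\partial_\rho^2(\lambda\ell^{-n})$, of size $\ell^{-n-1}$, and $\frac{F^2}{n-2}\lambda\,\partial_\rho^2\ell^{2-n}$, $\,-H_2\,\partial_\rho^2(\lambda\ell^{-n})$, $\,\partial_\rho(\lambda\ell^{-n})\,\partial_\rho H_2$, of size $\ell^{1-n}$.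
- The two even terms of size $\ell^{-n}$, $-F\lambda\,\partial_\rho^2(\lambda\ell^{-n})+\frac F{n-2}\partial_\rho^2\ell^{2-n}$. Since $\partial_\lambda(\lambda\ell^{2-n})=\ell^{2-n}-(n-2)\lambda^2\ell^{-n}$, their sum is
$$-F\,\partial_\rho^2\Big[\lambda^2\ell^{-n}-\frac1{n-2}\ell^{2-n}\Big]=\frac F{n-2}\,\partial_\rho^2\,\partial_\lambda(\lambda\ell^{2-n}).$$
 Its $\lambda$-integral is $\frac{2F}{n-2}\,\partial_\rho^2\big[T_0(T_0^2+\rho^2)^{(2-n)/2}\big]=O(1)$.
- The remaining terms: $O(\ell^3)\,\partial_\rho^2(\lambda\ell^{-n})$, $\,\frac{F}{n-2}H_2\,\partial_\rho^2\ell^{2-n}$, $\,O(\ell^3)\,\partial_\rho^2\ell^{2-n}$, $\,O(\ell^2)\,\partial_\rho(\lambda\ell^{-n})$, $\,-\frac{F}{n-2}\frac{U_\rho}{U(x)}\,\partial_\rho\ell^{2-n}$ (where $U_\rho=O(\ell)$), and those with $Q$. All are $O(\ell^{2-n})+O(1)=O(\ell^{-N})$.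

The even pair cancels to this extent because the coefficient $F$ of $\lambda$ in $U/U(x)$ is the same $F$ as in $W$, which is (4). The total contribution near $x$ is $O(\sigma^N)+\sigma^NO(\sigma^{1-N})=O(\sigma)$. $\square$

**Step 8.4: lower bound for $I_F$.** Put
$$C_2=\int_S\mathfrak m\sin\alpha\,dA=c_0(1-s)^{-n-2}J_s,\qquad J_s=(1-s)^{n+2}\int_0^\pi\cos^N\!\tfrac\alpha2\,\sin\alpha\;e^{-n-2}\,d\alpha. \tag{22}$$
Since $\mathfrak m\sin\alpha\ge0$, (20) and Step 8.3 give $\mathcal E(\sigma)\le C_2+C\sigma$ for $\sigma<\sigma_0$, for some $\sigma_0>0$. On $[\sigma_0,1]$, $\mathcal E$ is bounded, hence at most a constant times $\sigma$. So $\mathcal E(\sigma)\le C_2+C_3\sigma$ on $(0,1)$, where $C_3$ depends only on $n$ and $s$, because $U$ and $W$ do. For any $c\in(0,1)$,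
$$\int_0^1B\sigma^{2-N}d\sigma\le c\,\Lambda_\mu+\int_c^1\sigma^{2-N}d\sigma,$$
so this integral is $o(\Lambda_\mu)$. By (19),
$$I_F\ge-C_2\Lambda_\mu-C_3\int_0^1B\sigma^{2-N}d\sigma\ge-(C_2+o(1))\,\Lambda_\mu\qquad(\mu\to0). \tag{23}$$

**Remark (curving the slices alone).** By (20), Step 8.3 and monotone convergence, $\mathcal E(\sigma)\to C_2$ as $\sigma\to0$, and $\mathcal E$ is bounded. So in fact $I_F/\Lambda_\mu\to-C_2<0$. With $\kappa=0$ we have $\Psi=0$, $I_V=0$ and $I=I_F-\tau\int_S\mathfrak m\,dA<0$ for small $\mu$. The products $\mathbb R\times(\text{slice})$ therefore do not meet the criterion of Proposition 4. Neither half of the deformation works alone, and one must compare the two coefficients of $\Lambda_\mu$.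

## 9. Weighing $\log(1/s)$ against $J_s$

**Step 9.1: the comparison.** By (15)–(18), (22) and (23), for fixed $\kappa,\eta$,
$$\frac I{\Lambda_\mu}\ge c_0(1-s)^{-n-2}\Big[(1-\eta)^2\int\frac{\kappa(q)}q\,dq-J_s\Big]-o(1)-\frac\tau{\Lambda_\mu}\int_S\mathfrak m\,dA\qquad(\mu\to0), \tag{24}$$
with $o(1)$ independent of $\tau$. Over admissible $\kappa$ (smooth, $0\le\kappa\le1$, compact support in $(s,1)$) the supremum of $\int\kappa(q)\,dq/q$ is $\log(1/s)$, which is $+\infty$ for $s=0$. So it suffices that $J_s<\log(1/s)$.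

**Step 9.2: $J_s<\log(1/s)$ for $n\ge4$.** Substitute $v=1-\cos\alpha$, so that $dv=\sin\alpha\,d\alpha$, $\cos^2\frac\alpha2=1-\frac v2$ and $e^2=(1-s)^2+2sv$:
$$J_s=\int_0^2\Big(1-\frac v2\Big)^{N/2}\Big(1+\frac{2sv}{(1-s)^2}\Big)^{-\frac{n+2}2}dv .$$
Dropping the second factor gives $J_s\le\frac2{N/2+1}=\frac4n$. Dropping the first and integrating to $\infty$ gives, for $s>0$, $J_s\le\frac{(1-s)^2}{2s}\cdot\frac2n=\frac{(1-s)^2}{ns}$.

- If $s=0$: $J_0\le\frac4n<\infty=\log(1/s)$.
- If $0<s\le\frac15$: $J_s\le\frac4n\le1<\log5\le\log(1/s)$.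
- If $s>\frac15$: $\frac{1-s}{ns}\le\frac{1-s}{4s}<1$, so $J_s<1-s<\log(1/s)$.

*Example.* For $n=4$, $s=0$ we have $J_0=1$. Any admissible $\kappa$ with $\kappa=1$ on $[\frac14,\frac9{10}]$ gives $\int\kappa\,dq/q\ge\log3.6>1$.

**Step 9.3: end of the proof of Theorem 1.** Choose $\kappa$ with $\int\kappa\,dq/q>J_s$, then $\eta$ so small that the bracket in (24) is positive. Next choose $\mu$ so small that the first term minus the $o(1)$ is positive, then $\tau>0$ so small that $I>0$. By Proposition 4, for all small $\varepsilon>0$ there is a positive $\Delta_\varepsilon$-harmonic $u_\varepsilon$ on $D$ with $L(u_\varepsilon)>0$. By Step 4.3 the metric $g_\varepsilon$ and the function $u=u_\varepsilon\circ\Theta_\varepsilon^{-1}$ have all the properties claimed, with $g_\varepsilon$ as $C^m$-close to $g_0$ on compact sets as we like. $\blacksquare$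

In particular, at $s=0$, the bound $|\nabla u|(p)\le n\,u(p)$ fails for every $n\ge4$.

## 10. Dimension three

For $n=3$ one has $N=1$, and two things go wrong. The integral $b_\varepsilon=\int_\rho^\infty B\phi_\varepsilon^{-1}d\sigma$ diverges, because $\phi_\varepsilon\le\rho$, so the metrics (8) are not defined. And $\Lambda_\mu=\int_0^1B\,d\sigma\le1$ stays bounded, so the terms that the argument discards as $o(\Lambda_\mu)$ would no longer be negligible. The construction gives no conclusion there. Whether (2) holds when $n$ is restricted to $3$ is not settled by these notes.
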